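# A $p$-torsion Azumaya algebra for which the $K(1)$-local Künneth map is not an equivalence

## 1. A degree-$p$ algebra over a pinched cylinder

Fix a prime $p$ and an algebraically closed field $F$ with $\mathrm{char}\,F\neq p$, for example $F=\mathbb C$. Let $K(1)$ be the first Morava $K$-theory at $p$. Azumaya algebras and Brauer groups are understood in the derived sense. $K(A)$ is the algebraic $K$-theory spectrum of $\mathrm{Perf}(A)$.

**Theorem 1.** Let $S=F[a,b,c,d]/(ad-bc-1)$, graded by $\mathbb Z/p$ with $|a|=|c|=1$ and $|b|=|d|=-1$. Put $O=S_0$ and $\mathcal L=S_1$. There is an $O$-linear isomorphism $\varphi:\mathcal L\otimes_OO^p\cong O^p$. Fix one, and let $\sigma(x)=\varphi(\mathrm{id}_{\mathcal L}\otimes x)\varphi^{-1}$, an automorphism of $M_p(O)$. Let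
$$B=\{f\in O[t]: f(0)=f(1)\in F\},\qquad A=\{f\in M_p(O[t]): f(0)\in M_p(F),\ f(1)=\sigma(f(0))\}.$$
Then $A$ is an Azumaya algebra of degree $p$ over $X=\mathrm{Spec}\,B$, so its Brauer class is $p$-torsion, and the Künneth map
$$K(A)\otimes_{K(X)}K(A^{op})\to K(A\otimes_XA^{op})$$
is not a $K(1)$-local equivalence.

The theorem answers, negatively and for every prime $p$, a question taken from Maxime Ramzi, "$K(1)$-local $K$-theory of Azumaya algebras", arXiv:2509.01516 (2025): *if $X$ is a qcqs scheme on which $p$ is invertible and $A,A'$ are Azumaya algebras whose Brauer classes are $p$-primary torsion, is $K(A)\otimes_{K(X)}K(A')\to K(A\otimes_XA')$ a $K(1)$-local equivalence?* The following is known, for $X$ qcqs with $p$ invertible. If the pullback of $A$ to $X\times_{\mathrm{Spec}\,\mathbb Z[1/p]}\mathrm{Spec}\,\mathbb Z[1/p,\zeta_{p^\infty}]$ is split by a $G$-Galois cover for some finite $p$-group $G$, then $K(A)\otimes_{K(X)}K(C)\to K(\mathrm{Perf}(A)\otimes_{\mathrm{Perf}(X)}C)$ is a $K(1)$-local equivalence for every $X$-linear stable $\infty$-category $C$. Not every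 $p$-power torsion algebra is split in this way, even over an affine scheme.

The algebra of Theorem 1 belongs to a family. Let $O$ be a smooth integral $F$-algebra of finite type, $\mathcal L$ an invertible $O$-module, $n\ge1$ a power of $p$, and $\varphi:\mathcal L\otimes_OO^n\cong O^n$ an isomorphism. Define $\sigma$, $B$ and $A$ by the formulas above, with $M_n$ in place of $M_p$. For a power $q=p^r$ with $r\ge1$, grade $S$ by $\mathbb Z/q$ with the same degrees, so that $\mathrm{Spec}\,S_0=SL_2/\mu_q$. Take $O=S_0$, $\mathcal L=S_j$, $n=q$, and call the result $(B_q,A_{q,j})$. Theorem 1 is about $A_{p,1}$. Write $\mathbf K=L_{K(1)}K$.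

**Theorem 2.** For $(O,\mathcal L,\varphi)$ as above, the following are equivalent:

1. (i) the Künneth map for $(A,A^{op})$ is a $K(1)$-local equivalence;
2. (ii) $K(A)\otimes_{K(B)}K(C)\to K(\mathrm{Perf}(A)\otimes_{\mathrm{Perf}(B)}C)$ is a $K(1)$-local equivalence for every $B$-linear $C$;
3. (iii) $[\mathcal L]-1\in p\cdot\pi_0\mathbf K(O)$.

For $A_{q,j}$ these hold if and only if $p\mid j$.

**Theorem 3.** (a) If $F=\mathbb C$ and $q\nmid j$, then $A_{q,j}$ is split by no finite étale cover of $\mathrm{Spec}\,B_q$. Hence for $p\mid j$, $q\nmid j$ (e.g. $q=p^2$, $j=p$) the Künneth property holds although the hypothesis of the known result fails.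

(b) For each $p$ there are a smooth affine $\mathbb Z[1/p]$-scheme $Z$ and a degree-$p$ Azumaya algebra $\mathcal A$ on $Z$ such that, for every nonempty qcqs $\mathbb Z[1/p]$-scheme $S$, the Künneth map for $(\mathcal A_S,\mathcal A_S^{op})$ over $Z_S$ is not a $K(1)$-local equivalence.

Here is a picture of $X=\mathrm{Spec}\,B$. A function on $X$ is a function on the cylinder $Y\times\mathbb A^1$, $Y=\mathrm{Spec}\,O$, which is constant on the ends $Y\times0$ and $Y\times1$, with the same constant on both. So both ends are squeezed to one point $e$. Every $y\in Y$ gives a loop at $e$, namely $t\mapsto(y,t)$. The algebra $A$ is a matrix algebra on the cylinder whose fibre over $e$ is glued to itself along the loop of $y$ by an inner automorphism that comes from $\mathcal L$.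

For $p=2$ everything is explicit. Modulo $2$ the degrees $1$ and $-1$ agree, so $a,b,c,d$ all lie in $S_1$, and $\mathrm{Spec}\,S_0=SL_2/\{\pm1\}$. The matrix $h=\begin{pmatrix}a&c\\ b&d\end{pmatrix}$ has determinant $1$, and $h$ and $h^{-1}$ have entries in $S_1$. So $\varphi(x,y)^T=h\,(x,y)^T$ is an isomorphism $S_1^2\to S_0^2$, and $\sigma(x)=hxh^{-1}$, whose entries have degree $0$.

## 2. Azumaya algebras, the Künneth map, and the split case

**Definition (Azumaya algebra).** Over a commutative ring $B$, an ordinary Azumaya algebra of degree $n$ is a $B$-algebra $A$, finitely generated projective of constant rank $n^2>0$ as a module, such that $A\otimes_BA^{op}\to\mathrm{End}_B(A)$, $x\otimes y\mapsto(z\mapsto xzy)$, is an isomorphism.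

Examples are $M_n(B)$ and, over $\mathbb R$, the quaternions. All algebras that we construct are ordinary ones. Of the derived notion we use only the consequence that $\mathrm{Perf}(A\otimes A^{op})\simeq\mathrm{Perf}(X)$, $X$-linearly. The algebra is *split* if $\mathrm{Perf}(A)\simeq\mathrm{Perf}(X)$, $X$-linearly, for instance if $A=\mathrm{End}(P)$ for a vector bundle $P$ of positive rank.

An algebra of degree $n$ has class killed by $n$. Indeed, $A$ is étale-locally $M_n$, so it comes from a $PGL_n$-torsor. On $V^{\otimes n}\otimes\det^{-1}$, with $V$ the standard representation of $GL_n$, scalars act trivially, so $PGL_n$ acts. Twisting by the torsor gives a vector bundle $W$ with $\mathrm{End}(W)\cong A^{\otimes n}$.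

**Definition (Künneth map).** For an $X$-linear stable $\infty$-category $C$ write $A\otimes C=\mathrm{Perf}(A)\otimes_{\mathrm{Perf}(X)}C$. The lax symmetric monoidal structure of $K$ on $X$-linear categories gives a $K(X)$-linear map $K(A)\otimes_{K(X)}K(C)\to K(A\otimes C)$. For $C=\mathrm{Perf}(A')$ the target is $K(A\otimes_XA')$.

The distinction between connective and nonconnective $K$-theory does not matter here: the cofibre of the comparison map is bounded above, hence $K(1)$-acyclic. The functor $\mathbf K=L_{K(1)}K$ is lax symmetric monoidal. Let $\hat\otimes$ be the $K(1)$-localized tensor product. Since $L_{K(1)}$ is a symmetric monoidal localization and relative tensor products are colimits of bar constructions,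
$$L_{K(1)}(N\otimes_{R_0}N')\simeq L_{K(1)}\big(L_{K(1)}N\otimes_{L_{K(1)}R_0}L_{K(1)}N'\big).\tag{1}$$
So the Künneth map is a $K(1)$-local equivalence if and only if $\mathbf K(A)\hat\otimes_{\mathbf K(X)}\mathbf K(C)\to\mathbf K(A\otimes C)$ is an equivalence.

Now the simplest cases. If $A$ is split, then $\mathrm{Perf}(A)$ is the unit among $X$-linear categories, and the Künneth map is the identification $K(X)\otimes_{K(X)}K(C)\simeq K(C)$. In particular nothing can go wrong over $\mathrm{Spec}\,F$. For a commutative ring $D$ and $A=M_n(D)$, the Morita equivalence $V\mapsto D^n\otimes_DV$ exhibits $K(M_n(D))$ as the free $K(D)$-module of rank one on the class $[D^n]$. We write this as $K(M_n(D))=K(D)\cdot[D^n]$. So a counterexample must be globally nonsplit. Ours will be a matrix algebra over each of the pieces from which $X$ is glued.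

## 3. Modules over the $K(1)$-local $K$-theory of $F$

Let $k=\mathbf K(F)$. By Suslin, $K(F)^\wedge_p\simeq ku^\wedge_p$ with $\pi_*=\mathbb Z_p[\beta]$, so $\pi_*k=\mathbb Z_p[\beta^{\pm1}]$ with $|\beta|=2$. For a spectrum $N$ write $N/p=N\otimes\mathbb S/p$. We use four facts.

**Fact (a).** *A $k$-module is $K(1)$-local if and only if it is $p$-complete.* The ring $k$ is $E(1)$-local and $L_{E(1)}$ is smashing, so every $k$-module is $E(1)$-local. On $E(1)$-local spectra $L_{K(1)}$ is $p$-completion.

**Fact (b).** *Multiplication by $p$ is null on $k/p$ as a $k$-module map. Hence for a commutative $k$-algebra $E$ and an $E$-module $N$, multiplication by $p$ on $N/p$ is null $E$-linearly.* The restriction of $p$ along $k\to k/p$ is an element of $p\,\pi_0(k/p)=p\,\mathbb F_p=0$. So $p$ factors as $k/p\to\Sigma k\to k/p$, and the second map lies in $\pi_1(k/p)=0$. Apply $N\otimes_k-$, a functor to $E$-modules, and use $N/p=N\otimes_kk/p$.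

**Fact (c).** *Let $N$ be a $k$-module with $p\,\pi_*N=0$ and let $0\ne x\in\pi_0N$. There is a $k$-linear map $r:N\to k/p$ with $r_*(x)=1\in\pi_0(k/p)=\mathbb F_p$.* The graded module $\pi_*N$ is free over the graded field $\mathbb F_p[\beta^{\pm1}]$. Choose a basis $(x_i)$ in degrees $\epsilon_i\in\{0,1\}$ containing $x$. Since $px_i=0$, each $x_i:\Sigma^{\epsilon_i}k\to N$ extends over $\Sigma^{\epsilon_i}k/p$. The resulting map $\bigoplus_i\Sigma^{\epsilon_i}k/p\to N$ is an isomorphism on $\pi_*$. Invert it and project to the summand of $x$.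

**Fact (d)** (Quillen)**.** *$K(D)\simeq K(D[t])$ for $D$ regular noetherian. For regular noetherian schemes one has Zariski Mayer–Vietoris, the localization sequence of a regular closed subscheme, and homotopy invariance.*

## 4. What a Künneth equivalence for $(A,A^{op})$ forces

The purpose of this section is to turn one equivalence into a whole package. Let $X$ be qcqs, $A$ Azumaya on $X$, $R=\mathbf K(X)$, $M=\mathbf K(A)$, $M'=\mathbf K(A^{op})$, and let
$$u_C:M\hat\otimes_R\mathbf K(C)\to\mathbf K(A\otimes C),\qquad u'_C:M'\hat\otimes_R\mathbf K(C)\to\mathbf K(A^{op}\otimes C)$$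
be the localized Künneth maps, natural in $C$.

**Proposition 4.** Suppose $\kappa:M\hat\otimes_RM'\to\mathbf K(A\otimes A^{op})\simeq R$ is an equivalence. Then $M$ is invertible among $K(1)$-local $R$-modules, $u_C$ is an equivalence for every $C$, and the analogues of these statements hold for $A_{X'}$ over $X'$, for every qcqs $X'\to X$. In particular the Künneth map for $(A_{X'},A_{X'}^{op})$ is then a $K(1)$-local equivalence.

*Proof.* Invertibility is the hypothesis itself: $M\hat\otimes_RM'\simeq R$.

**Step 1: $u_C$ has a left inverse.** By associativity of the lax structure, the composite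
$$M'\hat\otimes_R M\hat\otimes_R\mathbf K(C)\xrightarrow{M'\otimes u_C}M'\hat\otimes_R\mathbf K(A\otimes C)\xrightarrow{u'_{A\otimes C}}\mathbf K(A^{op}\otimes A\otimes C)$$
equals the composite $M'\hat\otimes M\hat\otimes\mathbf K(C)\to\mathbf K(A^{op}\otimes A)\hat\otimes\mathbf K(C)\to\mathbf K(A^{op}\otimes A\otimes C)$. In the latter, the first map is an equivalence by hypothesis and symmetry. The second is one because $\mathrm{Perf}(A^{op}\otimes A)\simeq\mathrm{Perf}(X)$ and the lax structure map for the unit category is $R\otimes_R\mathbf K(C)\simeq\mathbf K(C)$. So $M'\otimes u_C$ has a left inverse. Since $M'\hat\otimes_R-$ is an autoequivalence, $u_C$ has a left inverse.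

**Step 2: $u_C$ has a right inverse.** Exchanging roles, for every $D$ the composite
$$M\hat\otimes_R M'\hat\otimes_R\mathbf K(D)\xrightarrow{M\otimes u'_D}M\hat\otimes_R\mathbf K(A^{op}\otimes D)\xrightarrow{u_{A^{op}\otimes D}}\mathbf K(A\otimes A^{op}\otimes D)$$
is an equivalence, so $u_{A^{op}\otimes D}$ has a right inverse. Take $D=A\otimes C$, so that $A^{op}\otimes D\simeq C$. Hence $u_C$ has a right inverse and is an equivalence.

**Step 3: base change.** Passing to compact objects in
$$\mathrm{Mod}_A(D_{qc}(X))\otimes_{D_{qc}(X)}D_{qc}(X')\simeq\mathrm{Mod}_{A_{X'}}(D_{qc}(X'))$$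
gives $\mathrm{Perf}(A)\otimes_{\mathrm{Perf}(X)}\mathrm{Perf}(X')\simeq\mathrm{Perf}(A_{X'})$. So $u_{\mathrm{Perf}(X')}$ is an equivalence $M\hat\otimes_R\mathbf K(X')\simeq\mathbf K(A_{X'})$. For an $X'$-linear $C$ we get
$$\mathbf K(A_{X'})\hat\otimes_{\mathbf K(X')}\mathbf K(C)\simeq M\hat\otimes_R\mathbf K(C)\xrightarrow{u_C}\mathbf K(A\otimes_XC)=\mathbf K(A_{X'}\otimes_{X'}C).$$
The composite is the Künneth map over $X'$, because both are $\mathbf K(X')$-bilinear extensions of the same map on $M\otimes\mathbf K(C)$. So the Künneth map over $X'$ is an equivalence for every $X'$-linear $C$. Taking $C=\mathrm{Perf}(A_{X'}^{op})$ gives the Künneth equivalence for $(A_{X'},A^{op}_{X'})$, and with it the invertibility of $\mathbf K(A_{X'})$. $\square$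

## 5. Gluing matrix algebras along a Milnor square

**Definition (Milnor square).** A Milnor square is a pullback square of rings $B=D_1\times_{D_{12}}D_2$ in which $D_1\to D_{12}$ is surjective. *Milnor patching* says that for commutative rings, base change is a symmetric monoidal equivalence from finitely generated projective $B$-modules to triples consisting of finitely generated projective modules over $D_1$ and over $D_2$ and an isomorphism of their base changes to $D_{12}$.

For example, $B=\{f\in F[t]:f(0)=f(1)\}$, the affine line with two points identified, is the pullback of $F[t]\to F\times F\leftarrow F$. A line bundle on it is a trivial line on $F[t]$ and on $F$ with gluing scalars at $t=0$ and $t=1$. Up to isomorphism only their ratio matters.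

For later use we allow a base more general than $F$. Let $\Lambda$ be a commutative ring and $O\supseteq\Lambda$ a $\Lambda$-algebra which is a domain, with $\mathcal L$ invertible, $\varphi:\mathcal L\otimes_OO^n\cong O^n$ and $\sigma$ as before, and
$$B=\{f\in O[t]:f(0)=f(1)\in\Lambda\},\quad A=\{f\in M_n(O[t]):f(0)\in M_n(\Lambda),\ f(1)=\sigma(f(0))\}.$$
Note that $\sigma$ is an $O$-algebra automorphism of $M_n(O)$, because $\mathrm{End}_O(\mathcal L\otimes O^n)=\mathrm{End}_O(O^n)$. There are ring maps $e:B\to\Lambda$ (the common value at $0$ and $1$), $g:B\to O[t]$ (inclusion), $s:\Lambda\to O$, $c:O\to O[t]$ (structure maps) and $ev_0,ev_1:O[t]\to O$ (evaluations), with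
$$ev_i\circ g=s\circ e,\qquad ev_i\circ c=\mathrm{id}\qquad(i=0,1).\tag{2}$$

**Lemma 5.** $A$ is an Azumaya $B$-algebra of degree $n$, with $A_{O[t]}:=A\otimes_BO[t]=M_n(O[t])$ and $A_e:=A\otimes_{B,e}\Lambda=M_n(\Lambda)$.

*Proof.* The map $(ev_0,ev_1):O[t]\to O\times O$ is surjective, since $x+(y-x)t\mapsto(x,y)$. So $B$ is the corner of a Milnor square with $O[t]$, $\Lambda$ and $O\times O$. The algebras $M_n(O[t])$, $M_n(\Lambda)$ and the algebra isomorphism $(\mathrm{id},\sigma)$ of $M_n(O)^2$ are gluing data, and they glue to $A$. Since patching is symmetric monoidal, $A$ is a finitely generated projective $B$-algebra with the stated base changes. The map $A\otimes_BA^{op}\to\mathrm{End}_B(A)$ is a map of finitely generated projective modules that becomes an isomorphism over $O[t]$ and over $\Lambda$, so it is an isomorphism. Finally $B\subseteq O[t]$ is a domain, so the rank of $A$ is constant, equal to $n^2>0$. $\square$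

**The line bundle as gluing defect.** Next we record how the standard modules match at the two ends. From here to the end of Section 10 let $\Lambda=F$ and let $O$ be smooth and of finite type, as in Section 1. By (2), for $i=0,1$ there are identifications
$$A_{O[t]}\otimes_{ev_i}O=A\otimes_{B,se}O=A_e\otimes_FO.$$
Both ends are $M_n(O)$. For $f\in A$, the element $f\otimes1$ is $f(i)$ on the left and $f(0)$ on the right. These elements generate over $O$, so the isomorphism from right to left is $\mathrm{id}$ for $i=0$ and $\sigma$ for $i=1$. Let $S_e=F^n$, $Q=S_e\otimes_FO=O^n$ and $P=O[t]^n$ be the standard modules over $A_e$, $A_e\otimes_FO$ and $A_{O[t]}$. As an $A_e\otimes_FO$-module, $ev_1^*P$ is $\sigma^*O^n$, that is, $O^n$ with $x$ acting as $\sigma(x)$. The identity $\varphi((\mathrm{id}\otimes x)w)=\sigma(x)\varphi(w)$ says that $\varphi:\mathcal L\otimes O^n\to\sigma^*O^n$ is $M_n(O)$-linear. Hence, as $A_e\otimes_FO$-modules,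
$$ev_0^*P\cong Q,\qquad ev_1^*P\cong Q\otimes_O\mathcal L.\tag{3}$$

If $\mathcal L\cong O$, the two isomorphisms $ev_i^*P\cong Q=S_e\otimes_F O$ glue $P$ and $S_e$ to a finitely generated projective $B$-module $V$ with an $A$-action. The map $A\to\mathrm{End}_B(V)$ is an isomorphism over $O[t]$ and $F$, hence an isomorphism, so $A$ is split. We therefore need a nontrivial $\mathcal L$ with $\mathcal L^{\oplus n}\cong O^n$. Taking determinants, such an $\mathcal L$ has $\mathcal L^{\otimes n}\cong O$: it is a torsion line bundle.

**Notation for the rest.** Put $R=\mathbf K(B)$, $E=\mathbf K(O)$, $E'=\mathbf K(O[t])$, $M=\mathbf K(A)$, $\lambda=[\mathcal L]\in\pi_0E$. Then $R,E,E'$ are commutative $k$-algebras, and $e,g,s,c,ev_i$ induce maps of $k$-algebras. Since $O$ is regular, $c:E\to E'$ is an equivalence by Fact (d), hence so are $ev_0,ev_1:E'\to E$. By Morita,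
$$\mathbf K(A_e)=k\cdot[S_e],\qquad\mathbf K(A_{O[t]})=E'\cdot[P],\qquad\mathbf K(A_e\otimes_FO)=E\cdot[Q].\tag{4}$$

## 6. The torsion line bundles on $SL_2/\mu_q$

Let $q=p^r$ with $r\ge 1$. First comes the algebra, which works over any commutative ring $\Lambda$. Let $S=\Lambda[a,b,c,d]/(ad-bc-1)$ with the $\mathbb Z/q$-grading $|a|=|c|=1$, $|b|=|d|=-1$. (The letter $c$ here is a coordinate; it will not be confused with the ring map $c$.)

**Lemma 6.** Each $S_i$ is an invertible $S_0$-module, multiplication $S_i\otimes_{S_0}S_l\to S_{i+l}$ is an isomorphism, and $S_j^{\oplus q}\cong S_0^{\,q}$ for every $j$.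

*Proof.* Represent degrees by integers $i,l,j\geq0$. From $ad-bc=1$ we get $(a,c)=(1)$ in $S$, hence $(a^l,c^i)=(1)$. Taking homogeneous components, there are
$$u\in S_{-l},\quad v\in S_{-i}\quad\text{with}\quad a^lu+c^iv=1.\tag{5}$$

**Step 1: invertibility.** Take $i=l$ in (5): $1=a^iu+c^iv$ with both summands in $S_iS_{-i}\subseteq S_0$. After inverting $a^iu\in S_0$, the homogeneous element $a^i\in S_i$ is a unit of $S$, so multiplication by $a^i$ is an isomorphism $S_0\to S_i$ and $S_l\to S_{i+l}$ for every $l$. The same holds for $c^i$ after inverting $c^iv$. The elements $a^iu$ and $c^iv$ generate the unit ideal of $S_0$. So $S_i$ is locally free of rank one, and $S_i\otimes S_l\to S_{i+l}$ is an isomorphism locally, hence globally.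

**Step 2: $S_i\oplus S_l\cong S_0\oplus S_{i+l}$.** The map $S_i\oplus S_l\to S_{i+l}$, $(x,y)\mapsto a^lx+c^iy$, is surjective: with (5), any $w\in S_{i+l}$ equals $a^l(uw)+c^i(vw)$, where $uw\in S_i$ and $vw\in S_l$. As $S_{i+l}$ is projective the map splits, and its kernel is invertible. Determinants give $\ker\otimes S_{i+l}\cong S_i\otimes S_l\cong S_{i+l}$, so $\ker\cong S_0$.

**Step 3.** Iterating Step 2, $S_j^{\oplus q}\cong S_0^{\,q-1}\oplus S_{qj}=S_0^{\,q}$, because $qj=0$ in $\mathbb Z/q$. $\square$

So $\varphi:S_j\otimes_{S_0}S_0^q\cong S_0^q$ exists. Now let $\Lambda=F$ and $O=S_0$, $Y=\mathrm{Spec}\,O$.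

**Lemma 7.** $O$ is a smooth integral $F$-algebra of finite type. In $E=\mathbf K(O)$ one has
$$\pi_0E=\mathbb Z_p\oplus(\mathbb Z/q)\,y,\qquad y^2=0,\qquad [S_j]=1+jy.\tag{6}$$
In particular $[S_j]-1\in p\,\pi_0E$ if and only if $p\mid j$.

*Proof.* **Step 1: charts.** By (5) with $i=l=q$, the elements $a^q,c^q\in S_0$ generate the unit ideal of $S_0$, so $Y$ is covered by $a\neq0$ and $c\ne0$. Since $d=(1+bc)/a$ where $a$ is invertible, $S[a^{-1}]=F[a^{\pm1},b,c]=F[a^{\pm1},c/a,ab]$, where $c/a$ and $ab$ have degree $0$. Symmetrically $S[c^{-1}]=F[c^{\pm1},a/c,cd]$. Taking degree $0$,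
$$S_0[a^{-q}]=F[a^{\pm q},c/a,ab],\qquad S_0[c^{-q}]=F[c^{\pm q},a/c,cd].$$
Both are smooth and of finite type, hence so is $O$. It is a domain, being a subring of the domain $S=F[SL_2]$.

**Step 2: removing an affine line.** Put $z=c/a$, $s_0=a^q$, $s_1=c^q=z^qs_0$. On the overlap,
$$cd=\frac{c(1+bc)}a=z+z^2\,ab .$$
Let $W$ be glued from $\mathrm{Spec}\,F[s_0^{\pm1},z]$ and $\mathrm{Spec}\,F[s_1^{\pm1},z^{-1}]$ along $s_1=z^qs_0$, where $z$ is invertible. Then $Y\to W$ is a trivial $\mathbb A^1$-bundle over both charts (coordinate $ab$, resp. $cd$) and over their intersection. By Mayer–Vietoris and homotopy invariance, $K(W)\simeq K(Y)$.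

**Step 3: $W$ as a punctured line bundle over $\mathbb P^1$.** Let $\pi:T\to\mathbb P^1$ be the line bundle with charts $(z,s_0)$ and $(z^{-1},s_1)$, $s_1=z^qs_0$, and $i:\mathbb P^1\to T$ its zero section. Then $W=T\setminus i(\mathbb P^1)$. The bundle $\mathcal O(1)$ has local generators $\varepsilon_0,\varepsilon_1$ with $\varepsilon_1=z\varepsilon_0$. The ideal of the zero section has generators $s_0$ and $s_1=z^qs_0$, so it is $\pi^*\mathcal O(q)$. Likewise $S_1$ has generators $a$ and $c=za$ on the charts of $Y$, so it is pulled back from $\mathcal O(1)$.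

**Step 4: the localization sequence.** From $0\to\pi^*(G(q))\to\pi^*G\to i_*G\to0$ and additivity, $i_*=\pi^*\circ(1-[\mathcal O(q)])$ as maps $K(\mathbb P^1)\to K(T)$. With $y=[\mathcal O(1)]-1$ we have $K(\mathbb P^1)=K(F)\oplus K(F)y$ and $y^2=0$; the latter is the Koszul sequence $0\to\mathcal O\to\mathcal O(1)^2\to\mathcal O(2)\to0$. So $1-[\mathcal O(q)]=1-(1+y)^q=-qy$. Since $\pi^*$ is an equivalence, the localization sequence $K(\mathbb P^1)\to K(T)\to K(W)$ becomes, after $K(1)$-localization, a cofibre sequence
$$k1\oplus ky\xrightarrow{\ 1\mapsto-qy,\ y\mapsto0\ }k1\oplus ky\to E.$$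
As $\pi_{-1}k=0$, $\pi_0E$ is the cokernel on $\pi_0$, which is $\mathbb Z_p\oplus(\mathbb Z/q)y$. The map $K(\mathbb P^1)\to K(Y)$ is a ring map, so $y^2=0$ and $[S_j]=[S_1]^j=(1+y)^j=1+jy$.

**Step 5.** We have $p\,\pi_0E=p\mathbb Z_p\oplus(p\mathbb Z/q)y$. It contains $jy$ if and only if $j\in p\mathbb Z+q\mathbb Z=p\mathbb Z$. $\square$

## 7. Monodromy of $R$-modules: powers of $\lambda-1$ versus tensor powers

We return to general $(O,\mathcal L,\varphi)$ over $F$. If the Künneth property holds, $M=\mathbf K(A)$ will turn out to be finite over $R$, at least mod $p$. On the other hand (3) says that transporting along the loops of $X$ multiplies by $\lambda$. We want an invariant in which these two statements collide.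

**Definition (monodromy).** By (2), $ev_0$ and $ev_1$ are both maps of $R$-algebras $E'\to E$, where $R$ acts via $g$ on $E'$ and via $se$ on $E$. For an $R$-module $N$ let $N_0=N\otimes_{R,e}k$ and
$$a_i=N\otimes_Rev_i:\ N\otimes_RE'\to N\otimes_{R,se}E\simeq N_0\otimes_kE .$$
Since $ev_i$ is an equivalence, so is $a_i$. It is $E$-linear if $E$ acts on the source via $c$, because $ev_ic=\mathrm{id}$. Put $\theta_N=a_1a_0^{-1}$, an $E$-linear automorphism of $N_0\otimes_kE$, natural in $N$.

When $Y$ is a point, $X$ is the affine line with two points identified, $E=k$, and $\theta_N$ is an automorphism of $N_0$: the monodromy around the one loop. For $N=R$, in general, $a_i$ is $ev_i:E'\to E$ and $ev_0^{-1}=c$, so $\theta_R=ev_1c=\mathrm{id}$.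

**First attempt: powers of $\theta_N-\mathrm{id}$.** Suppose $N$ is built from $R$ by finitely many shifts, extensions and retracts. As $\theta_R=\mathrm{id}$, one expects $\theta_N$ to be unipotent, and this is right: in a fibre sequence $N'\xrightarrow{\iota} N\to N''$ with $(\theta_{N'}-\mathrm{id})^l=0$ and $(\theta_{N''}-\mathrm{id})^m=0$, naturality shows that $(\theta_N-\mathrm{id})^m$ factors through $\iota$, and then $(\theta_N-\mathrm{id})^{l+m}=0$. We shall see that under the Künneth hypothesis $\theta_{M/p}$ is multiplication by $\lambda$ on $E/p$. So a contradiction would follow if no power of $\lambda-1$ acted as zero. But for $A_{p,1}$ we have $\lambda-1=y$ by (6), and $y^2=0$. The second power already vanishes, and this attempt says nothing.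

**What the powers throw away.** There is one loop for each point of $Y$. Going around $m$ loops involves $m$ independent points, so the outcome should be a function on $Y^m$, with values in $E\otimes_k\cdots\otimes_kE$. Taking the power $(\theta_N-\mathrm{id})^m$ restricts it to the diagonal, and there $y\cdot y=0$, while $y\otimes y$ need not be zero. So we give each round a fresh copy of $E$.

**Definition (iterated variation).** Let
$$\delta_N=(\theta_N-\mathrm{id})\circ(\mathrm{id}\otimes1):\ N_0\to N_0\otimes_kE,$$
a natural transformation of exact functors $\mathrm{Mod}_R\to\mathrm{Mod}_k$. Set $\delta^{(0)}_N=\mathrm{id}$ and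
$$\delta_N^{(m+1)}=(\delta_N\otimes E^{\otimes m})\circ\delta_N^{(m)}:\ N_0\to N_0\otimes_kE^{\otimes(m+1)},$$
with tensor powers over $k$.

Since $\theta_N-\mathrm{id}$ is $E$-linear, $\delta_N^{(m)}$ followed by multiplication $E^{\otimes m}\to E$ is the restriction of $(\theta_N-\mathrm{id})^m$ to $N_0$. Clearly $\delta_R=0$. The maps $\delta^{(m)}_N$ are natural in $N$, and
$$\delta_N^{(l+m)}=(\delta_N^{(l)}\otimes E^{\otimes m})\circ\delta_N^{(m)}.\tag{7}$$
This is clear for $l=0$. If it holds for $l$, then
$$\delta_N^{(l+1+m)}=(\delta_N\otimes E^{\otimes(l+m)})(\delta_N^{(l)}\otimes E^{\otimes m})\delta_N^{(m)}=(\delta_N^{(l+1)}\otimes E^{\otimes m})\delta_N^{(m)}.$$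

**Definition (thick subcategory).** The thick subcategory generated by $R$ is the smallest full subcategory of $\mathrm{Mod}_R$ containing $R$ and closed under shifts, retracts, and extensions in fibre sequences. For example $R/p$, the cofibre of $p:R\to R$, lies in it.

**Lemma 8.** If $N$ is in the thick subcategory generated by $R$, then $\delta_N^{(m)}=0$ for some $m$.

*Proof.* The class of all $N$ with this property contains $R$. It is closed under shifts, since $\delta$ is a transformation of exact functors, and under retracts, by naturality. Let $N'\xrightarrow{\iota}N\to N''$ be a fibre sequence with $\delta^{(l)}_{N'}=0$ and $\delta^{(m)}_{N''}=0$. By naturality the composite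
$$N_0\xrightarrow{\delta_N^{(m)}}N_0\otimes E^{\otimes m}\to N''_0\otimes E^{\otimes m}$$
factors through $\delta_{N''}^{(m)}=0$. So $\delta_N^{(m)}=(\iota\otimes E^{\otimes m})\circ\ell$ for some $\ell:N_0\to N'_0\otimes E^{\otimes m}$. By (7) and naturality,
$$\delta_N^{(l+m)}=(\delta_N^{(l)}\otimes E^{\otimes m})(\iota\otimes E^{\otimes m})\,\ell=(\iota\otimes E^{\otimes(l+m)})(\delta_{N'}^{(l)}\otimes E^{\otimes m})\,\ell=0.\qquad\square$$

## 8. The Künneth property forces $[\mathcal L]-1\in p\,\pi_0\mathbf K(O)$

**Proposition 9.** In Theorem 2, (i) implies (iii), for every choice of $\varphi$.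

*Proof.* Assume (i). By Proposition 4, $M$ is invertible among $K(1)$-local $R$-modules, and $u_{\mathrm{Perf}(F)}$ (for $e:B\to F$) and $u_{\mathrm{Perf}(O[t])}$ are equivalences.

**Step 1: $M/p$ is in the thick subcategory generated by $R$.** This step makes Lemma 8 applicable. Let $\mathcal C$ be the category of $K(1)$-local $R$-modules; by Fact (a) these are the $p$-complete ones. The object $R/p$ is compact in $\mathcal C$: the spectrum of $R$-linear maps $R/p\to N$ is $\Sigma^{-1}N/p$, and $(-)/p$ does not see the $p$-completion that is needed to form direct sums in $\mathcal C$. It generates $\mathcal C$, since $N/p=0$ and $N$ $p$-complete imply $N=0$. So the compact objects of $\mathcal C$ form the thick subcategory generated by $R/p$. The autoequivalence $M\hat\otimes_R-$ preserves compact objects, hence $M/p=M\hat\otimes_RR/p$ is compact. Finally $R/p$ lies in the thick subcategory generated by $R$.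

**Step 2: a square comparing the two ends.** This step relates $a_i$ to base change of $A$-modules. For $i=0,1$ consider
$$\begin{array}{ccc}M\otimes_RE'&\xrightarrow{\ u\ }&\mathbf K(A_{O[t]})\\ {\scriptstyle a_i}\downarrow&&\downarrow{\scriptstyle(ev_i)_*}\\ M_0\otimes_kE&\xrightarrow{\ h\ }&\mathbf K(A_e\otimes_FO)\end{array}\tag{8}$$
Here $u$ and $h$ are the uncompleted lax structure maps, and $h$ is the composite $M_0\otimes_kE\to\mathbf K(A_e)\otimes_kE\to\mathbf K(A_e\otimes_FO)$, which does not depend on $i$. The map $(ev_i)_*$ is base change followed by the identification $A_{O[t]}\otimes_{ev_i}O=A_e\otimes_FO$ of Section 5.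

The square commutes. Both composites are $E'$-linear, with $E'$ acting on the bottom row through $ev_i$, so they are determined by their $R$-linear restrictions to $M$. Both restrictions are induced by base change $\mathrm{Perf}(A)\to\mathrm{Perf}(A\otimes_BO)$ along $ev_ig=se$: once as $\mathrm{Perf}(A)\to\mathrm{Perf}(A_{O[t]})\to\mathrm{Perf}(A_{O[t]}\otimes_{ev_i}O)$, once as $\mathrm{Perf}(A)\to\mathrm{Perf}(A_e)\to\mathrm{Perf}(A_e\otimes_FO)$, with exactly the identification of targets used in (3).

**Step 3: the maps in (8) mod $p$.** After $-\otimes\mathbb S/p$, completed and uncompleted tensor products agree. So $u/p$ is an equivalence because $u_{\mathrm{Perf}(O[t])}$ is one. Likewise $M_0/p\to\mathbf K(A_e)/p$ is an equivalence because $u_{\mathrm{Perf}(F)}$ is, and $\mathbf K(A_e)\otimes_kE\to\mathbf K(A_e\otimes_FO)$ is the equivalence $k[S_e]\otimes_kE\simeq E[Q]$ of (4). Hence $h/p$ is an equivalence. The map $(ev_i)_*$ is $E$-linear, with $E$ acting on the source via $c$. By (3), it sends $[P]$ to $[Q]$ for $i=0$ and to $\lambda[Q]$ for $i=1$. Since $ev_i:E'\to E$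 is an equivalence and $\lambda$ is a unit, $(ev_i)_*$ is an equivalence.

**Step 4: $\delta_{M/p}$ is $\lambda-1$.** Put $\Theta=(ev_1)_*(ev_0)_*^{-1}$, an $E$-linear endomorphism of $E\cdot[Q]$. It satisfies $\Theta[Q]=(ev_1)_*[P]=\lambda[Q]$, so it is multiplication by $\lambda$. Mod $p$, (8) gives
$$h\,\theta_M\,h^{-1}=(h a_1)(h a_0)^{-1}=\big((ev_1)_*u\big)\big((ev_0)_*u\big)^{-1}=\Theta .$$
Since $\theta_{M/p}=\theta_M\otimes\mathbb S/p$, and since $h/p$ is induced by $(M/p)_0\simeq\mathbf K(A_e)/p=k/p\cdot[S_e]$ and $[S_e]\mapsto[Q]$, we conclude that under these identifications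
$$\delta_{M/p}\simeq(\lambda-1)\otimes\mathbb S/p:\ k/p\to E/p .\tag{9}$$

**Step 5: no iterate of (9) vanishes if (iii) fails.** Suppose $\lambda-1\notin p\,\pi_0E$. Since $\pi_0(E)/p$ injects into $\pi_0(E/p)$, the image $x\in\pi_0(E/p)$ of $\lambda-1$ is nonzero, and $p\,\pi_*(E/p)=0$ by Fact (b). By Fact (c) there is a $k$-linear $r:E/p\to k/p$ with $r(x)=1$. Then $r\circ\delta_{M/p}:k/p\to k/p$ is $k$-linear and sends $1$ to $1$, so it is an isomorphism on $\pi_*=\mathbb F_p[\beta^{\pm1}]$. Thus $\delta_{M/p}$ is a split monomorphism in the homotopy category of $k$-modules. Hence so is $\delta_{M/p}\otimes E^{\otimes m}$ for every $m$, and so is $\delta_{M/p}^{(m)}$, being a composite of such maps. As $(M/p)_0\simeq k/p\neq0$, no $\delta_{M/p}^{(m)}$ is zero. This contradicts Lemma 8, which applies by Step 1. So $\lambda-1\in p\,\pi_0E$. $\square$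

For $A_{p,1}$, Step 5 says that $1\mapsto y\otimes\cdots\otimes y$ stays nonzero mod $p$ for every number of factors, although $y^2=0$.

**Proof of Theorem 1.** Lemma 6 gives $\varphi$. By Lemma 7, $O$ is smooth, integral and of finite type, and by Lemma 5 $A=A_{p,1}$ is Azumaya of degree $p$ over the affine scheme $X=\mathrm{Spec}\,B_p$, on which $p$ is invertible. Its class, and that of $A^{op}$, is killed by $p$ (Section 2). By Lemma 7 with $q=p$ and $j=1$, $\lambda-1=y\notin p\,\pi_0\mathbf K(O)$. So (iii) fails, and by Proposition 9 the Künneth map for $(A,A^{op})$ is not a $K(1)$-local equivalence. $\square$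

## 9. Excision and the converse: Theorem 2

Proposition 4 gives (i) ⇒ (ii), the choice $C=\mathrm{Perf}(A^{op})$ gives (ii) ⇒ (i), and Proposition 9 is (i) ⇒ (iii). It remains to prove (iii) ⇒ (i). The natural plan is to glue: $X$ is assembled from $O[t]$, $F$ and $O\times O$, over which $A$ is a matrix algebra. The plan needs care, because the Künneth maps to be glued are those over $B$, with source $M\hat\otimes_R\mathbf K(C)$. Even for $C=\mathrm{Perf}(F)$, splitness of $A_e$ does not tell us that $M\hat\otimes_Rk\to\mathbf K(A_e)\simeq k$ is an equivalence; by the proof of Proposition 9 and Lemma 7 it cannot be that all of these maps are equivalences for $A_{p,1}$. This is where (iii) enters.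

**Excision.** For possibly noncommutative $\mathbb Z[1/p]$-algebras, mod $p$ nonconnective $K$-theory agrees with mod $p$ homotopy $K$-theory, and homotopy $K$-theory sends Milnor squares of rings to pullbacks (Weibel, *Homotopy algebraic K-theory*, 1989). Localizing, and using that $K(1)$-local spectra are $p$-complete, $\mathbf K$ sends Milnor squares of $\mathbb Z[1/p]$-algebras to pullbacks. If $\Lambda$ is a $B$-algebra which is flat as a $B$-module, tensoring $0\to B\to O[t]\oplus F\to O\times O\to0$ with $\Lambda$ gives a Milnor square with corners $\Lambda,\Lambda_{O[t]},\Lambda_F,\Lambda_{O\times O}$. We use $\Lambda=B,\ A,\ A^{op},\ A\otimes_BA^{op}$. Here $O\times O$ is a $B$-algebra via $(ev_0g,ev_1g)=(se,se)$.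

**Proof of (iii) ⇒ (i).** Let $\lambda=1+p\mu$ with $\mu\in\pi_0E$, and let $\eta:k\to E$ be the unit.

**Step 1: $u_{\mathrm{Perf}(F)}$ is an equivalence.** By excision, (3) and (4), $R$ and $M$ are the pullbacks, as $R$-modules, of
$$k\xrightarrow{(\eta,\eta)}E\times E\xleftarrow{(ev_0,\,ev_1)}E',\qquad k\xrightarrow{(\eta,\eta)}E\times E\xleftarrow{(ev_0,\,\lambda\cdot ev_1)}E'.\tag{10}$$
For the second, note that $(ev_1)_*:E'[P]\to E[Q]$ is $E'$-linear, with $E'$ acting on the target via $ev_1$, and sends $[P]$ to $\lambda[Q]$; so it is $\lambda\cdot ev_1$. The other maps are found in the same way. On $E/p$, multiplication by $\lambda$ differs from the identity by $p\mu$, which is null $E$-linearly by Fact (b). So after $\otimes\,\mathbb S/p$ the two cospans of $R$-modules are equivalent, by an equivalence which is the identity on the three objects. This gives an $R$-linear equivalence $\Psi:R/p\simeq M/p$ whose composite with $M/p\to\mathbf K(A_e)/p\simeq k/p$ is $e/p$. The map $u_{\mathrm{Perf}(F)}\otimes\mathbb S/p:(M/p)\otimes_Rk\to k/p$ is the $k$-linear extension of $M/p\to k/p$.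 Precomposed with $\Psi\otimes_Rk$ it is the $k$-linear extension of $e/p$, which is $\mathrm{id}_{k/p}$. So $u_{\mathrm{Perf}(F)}$ is an equivalence mod $p$, and, both sides being $p$-complete, an equivalence.

**Step 2: $u_{\mathrm{Perf}(D)}$ is an equivalence for $D=F,\ O,\ O\times O,\ O[t]$**, where $O$ is a $B$-algebra via $se$. For $D=O$ it is the completion of the map $h$ of (8). Mod $p$, $h$ is $u_{\mathrm{Perf}(F)}\otimes_kE$ followed by the Morita equivalence $k[S_e]\otimes_kE\simeq E[Q]$, so it is an equivalence by Step 1. The case $O\times O$ follows. For $O[t]$ use (8) with $i=0$: the square commutes without any hypothesis, its vertical maps are equivalences (by Section 7, and by the last part of Step 3 of Proposition 9, which used only (3), (4) and Fact (d)), and $h$ is an equivalence mod $p$. So $u$ is an equivalence mod $p$.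

**Step 3: gluing.** The map $u_C$ is natural in $C$. Apply it to $C=\mathrm{Perf}(A^{op}_D)$ for $D=B,\,O[t],\,F,\,O\times O$. By excision for $A^{op}$ and exactness of $M\hat\otimes_R-$, the sources form a pullback square. By excision for $A\otimes_BA^{op}$, so do the targets. For $D\ne B$ the algebra $A^{op}_D$ is Morita trivial over $D$, so $u$ is an equivalence by Step 2. Hence it is one for $D=B$, which is (i). The last assertion of Theorem 2 is the last assertion of Lemma 7. $\square$

**The index does not decide the question.** A tempting invariant is the image of $\pi_0\mathbf K(A)\to\pi_0\mathbf K(A_e)=\mathbb Z_p$. By (10) it consists of the $\alpha\in\mathbb Z_p$ for which some $x\in\pi_0E'$ has $ev_0(x)=\alpha$ and $\lambda\,ev_1(x)=\alpha$. As $ev_0$ and $ev_1$ are both inverse to $c$ on homotopy groups, the condition is $(\lambda-1)\alpha=0$ in $\pi_0E$. For $(q,j)=(p,1)$ we have $\lambda-1=y\in\mathbb Z/p\cdot y$. For $(q,j)=(p^2,p)$ we have $\lambda-1=py\in\mathbb Z/p^2\cdot y$. In both cases the element has order $p$ and the image is $p\mathbb Z_p$, but by Theorem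 2 the Künneth property fails in the first case and holds in the second.

**Curves do not give counterexamples.** Suppose $Y$ is a smooth affine connected curve over $F$. Then $O$ is a Dedekind domain, and $\mathcal L_1\oplus\mathcal L_2\cong O\oplus\mathcal L_1\mathcal L_2$ shows that $\mathcal N\mapsto[\mathcal N]-1$ is additive from $\mathrm{Pic}(O)$ to $K_0(O)$. Let $\bar Y$ be the smooth projective completion. A point of $\bar Y\setminus Y$ has degree $1$, so $\mathrm{Pic}^0(\bar Y)\to\mathrm{Pic}(Y)$ is surjective. As $\mathrm{Pic}^0(\bar Y)$ is divisible, $\mathcal L\cong\mathcal N^{\otimes p}$ for some $\mathcal N$, and $[\mathcal L]-1=p([\mathcal N]-1)$. So (iii) holds. This is why a threefold such as $SL_2/\mu_q$, with a torsion line bundle that is not $p$-divisible in $K$-theory, is used.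

## 10. Finite étale covers cannot trivialize the gluing: Theorem 3(a)

Let $F=\mathbb C$, $X=\mathrm{Spec}\,B_q$, $A=A_{q,j}$, $n=q$, and suppose a finite étale surjective $T\to X$ splits $A$. We show that $\mathcal L=S_j$ is trivial.

**Step 1: a splitting bundle of rank $n$.** A $T$-linear equivalence $\mathrm{Perf}(A_T)\simeq\mathrm{Perf}(T)$ carries $A_T$ to a perfect complex whose derived endomorphism algebra is $A_T$ (up to passing to the opposite algebra, in which case we dualize the complex). Over a residue field the complex is $\bigoplus_iV_i[i]$, and its endomorphisms $\bigoplus\mathrm{Hom}(V_i,V_l)[l-i]$ are concentrated in degree $0$ and of dimension $n^2$. So exactly one $V_i$ is nonzero, and its dimension is $n$. Hence the complex is, locally, a shift of a vector bundle of rank $n$. The shift is locally constant, so we may remove it, and $A_T\cong\mathrm{End}(P_T)$ with $P_T$ a vector bundle of rank $n$.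

**Step 2: a lift of the cylinder to $T$.** Let $T_e$ be the finite fibre over $e$, nonempty as $T\to X$ is surjective. Since $ev_ig=se$, the pullback $T'$ of $T$ along $Y\times\mathbb A^1\to X$ restricts over $t=0$ and over $t=1$ to $Y\times T_e$. Choose $\tau\in T_e$. Since $Y(\mathbb C)\times0\to Y(\mathbb C)\times\mathbb C$ is a homotopy equivalence, the section $Y\times\tau$ over $t=0$ extends to a continuous section of the covering $T'(\mathbb C)\to Y(\mathbb C)\times\mathbb C$. It is algebraic by Riemann existence. Composing with $T'\to T$ gives a map $\gamma:Y\times\mathbb A^1\to T$ over $X$. Since $Y$ is connected, $\gamma|_{t=1}$ is $Y\times\tau'$ for some $\tau'\in T_e$.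

**Step 3: comparing the ends.** The $M_n(O[t])$-module $\gamma^*P_T$ has rank $n$, so by Morita theory it is $P\otimes N$ with $N$ a line bundle, and $N=c^*N_0$ because $O$ is regular. Restricted to $t=0$ and $t=1$, $\gamma^*P_T$ is $\tau^*P_T\otimes_{\mathbb C}O$ and $\tau'^*P_T\otimes_{\mathbb C}O$. The $A_e$-modules $\tau^*P_T$ and $\tau'^*P_T$ have dimension $n$, hence are isomorphic to $S_e$. With (3), we get isomorphisms of $A_e\otimes O$-modules
$$Q\otimes N_0\cong Q,\qquad Q\otimes\mathcal L\otimes N_0\cong Q .$$
Applying $\mathrm{Hom}_{A_e\otimes O}(Q,-)$ gives $N_0\cong O\cong\mathcal L\otimes N_0$, so $\mathcal L\cong O$.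

**Step 4: conclusion.** If $q\nmid j$, then $[S_j]=1+jy\neq1$ by (6), so $S_j$ is not trivial, and no finite étale cover splits $A_{q,j}$. For the second assertion, a ring map $\mathbb Z[1/p,\zeta_{p^\infty}]\to\mathbb C$ gives a section $X\to X\times_{\mathrm{Spec}\,\mathbb Z[1/p]}\mathrm{Spec}\,\mathbb Z[1/p,\zeta_{p^\infty}]$ of the projection. A Galois cover splitting the pullback of $A$ would restrict along this section to a finite étale cover of $X$ splitting $A$. So the hypothesis of the known result fails for $q\nmid j$, while for $p\mid j$ Theorem 2 gives the Künneth property. $\square$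

## 11. The moduli of degree-$p$ Azumaya algebras on projective modules: Theorem 3(b)

The ring $B_p$ has a pinched point. To get a smooth base, we map $\mathrm{Spec}\,B_p$ to a smooth parameter space of Azumaya algebras and use that the Künneth property passes to pullbacks (Proposition 4). Let $\Lambda=\mathbb Z[1/p]$. For $m\ge p^2$ let $Z_m$ represent the functor sending a $\Lambda$-algebra $D$ to the set of pairs (an idempotent $\epsilon\in M_m(D)$ of rank $p^2$, a structure of Azumaya algebra on $\epsilon D^m$).

**Step 1: $Z_m$ exists and is affine of finite presentation.** Idempotents form a closed subscheme of $\mathbb A^{m^2}$, in which rank $p^2$ is an open and closed condition. A multiplication on $\epsilon D^m$ is a bilinear map $\nu:D^m\otimes D^m\to D^m$ with $\nu=\epsilon\,\nu\,(\epsilon\otimes\epsilon)$, and a unit is a vector fixed by $\epsilon$. The algebra axioms are closed conditions on these finitely many coordinates. The Azumaya condition is the nonvanishing of the determinant of $\mathcal A\otimes\mathcal A^{op}\to\mathrm{End}(\mathcal A)$, a section of a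 line bundle. On an affine scheme this locus is affine and of finite presentation.

**Step 2: $Z_m$ is smooth.** It suffices to lift points along a surjection $D\to D/I$ with $I^2=0$. Let $(\epsilon_0,\mathcal A_0)$ be a point over $D/I$. The idempotent $\epsilon_0$ lifts to an idempotent $\epsilon$; let $V=\epsilon D^m$, which is projective, with $V/IV=\mathcal A_0$. As $V\otimes V$ is projective, the multiplication of $\mathcal A_0$ lifts to a bilinear map $V\otimes V\to V$, written $xy$. Its associator $\omega(x,y,z)=(xy)z-x(yz)$ has values in $IV$, hence is a map $\mathcal A_0^{\otimes3}\to IV$, as $I^2=0$. Note that $IV$ is an $\mathcal A_0$-bimodule. Writing out the terms one finds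
$$x\,\omega(y,z,w)-\omega(xy,z,w)+\omega(x,yz,w)-\omega(x,y,zw)+\omega(x,y,z)\,w=0 ,$$
so $\omega$ is a Hochschild $3$-cocycle of $\mathcal A_0$ with values in $IV$. Now $\mathcal A_0$ is projective over $D/I$, so Hochschild cohomology is $\mathrm{Ext}^*_{\mathcal A_0\otimes\mathcal A_0^{op}}(\mathcal A_0,-)$. It vanishes in positive degrees, because an Azumaya algebra is projective as a module over $\mathcal A_0\otimes\mathcal A_0^{op}$. So there is $\psi:\mathcal A_0^{\otimes2}\to IV$ with
$$\omega(x,y,z)=x\psi(y,z)-\psi(xy,z)+\psi(x,yz)-\psi(x,y)z .$$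
Replacing $xy$ by $xy+\psi(x,y)$ changes the associator by $\psi(x,y)z+\psi(xy,z)-x\psi(y,z)-\psi(x,yz)$, so the new product is associative.

It has a unit. Let $v\in V$ lift the unit of $\mathcal A_0$. Left and right multiplication by $v$ are bijective, being so modulo the nilpotent ideal $I$. Choose $e_1$ with $ve_1=v$. Then $v(e_1x)=vx$, so $e_1x=x$ for all $x$. Likewise choose $e_2$ with $e_2v=v$; then $xe_2=x$ for all $x$. So $e_1=e_1e_2=e_2$ is a two-sided unit, and it lifts the unit of $\mathcal A_0$ by uniqueness of units. Finally, $V\otimes V^{op}\to\mathrm{End}(V)$ is an isomorphism modulo $I$, hence an isomorphism. So $V$ is Azumaya and lifts the point.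

**Step 3: the example over $\Lambda$.** Let $q=p$, $j=1$. The ring $S_\Lambda=\Lambda[SL_2]$ is a domain and flat over $\Lambda$. Its degree $0$ part $O_\Lambda$ is a direct summand, hence $\Lambda$-flat, and it is a domain containing $\Lambda$. Lemma 6 over $\Lambda$ gives $\varphi_\Lambda$, and Lemma 5 gives $B_\Lambda$ and an Azumaya $B_\Lambda$-algebra $A_\Lambda$ of degree $p$. In
$$0\to B_\Lambda\to O_\Lambda[t]\oplus\Lambda\to O_\Lambda^2\to0,\qquad 0\to A_\Lambda\to M_p(O_\Lambda[t])\oplus M_p(\Lambda)\to M_p(O_\Lambda)^2\to0$$
the right-hand terms are $\Lambda$-flat, so both sequences stay exact after $\otimes_\Lambda F$, for any algebraically closed field $F$ with $\mathrm{char}\,F\ne p$. Since $O_\Lambda\otimes F=(S_\Lambda\otimes F)_0$, this says that $B_\Lambda\otimes F$ and $A_\Lambda\otimes F$ are the $B_p$ and $A_{p,1}$ over $F$ formed with $\varphi=\varphi_\Lambda\otimes F$. Proposition 9 holds for any $\varphi$, so Theorem 1 applies to this choice.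

**Step 4: conclusion.** Choose $m$ such that $A_\Lambda$ is a direct summand of $B_\Lambda^m$. This gives a morphism $\mathrm{Spec}\,B_\Lambda\to Z:=Z_m$ that pulls the tautological algebra $\mathcal A$, of degree $p$, back to $A_\Lambda$. Let $S\ne\emptyset$ be a qcqs $\Lambda$-scheme and $\mathrm{Spec}\,F\to S$ a geometric point. If the Künneth map for $(\mathcal A_S,\mathcal A_S^{op})$ over $Z_S$ were a $K(1)$-local equivalence, then Proposition 4, applied to
$$\mathrm{Spec}(B_\Lambda\otimes F)\to Z_F\to Z_S,$$
would give the same for $(A_\Lambda\otimes F,(A_\Lambda\otimes F)^{op})$. This contradicts Theorem 1. $\square$
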